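# Approximating generalized hypertree width under bounded multiple intersection

Suppose we are given a hypergraph and a tree decomposition in which every bag can be covered by $p$ hyperedges, and a target $k$ that may be much smaller than $p$. We want either a decomposition whose bags are covered by a constant times $k$ hyperedges, or a certificate that $k$ hyperedges per bag do not suffice. The running time may depend on $k$ and $p$ in any computable way, but only polynomially, with a fixed exponent, on the input size. We begin with hyperedges of bounded size, where standard tools do the job. Then we allow large hyperedges and ask what breaks.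

## 1. Hypergraphs of bounded rank

### 1.1. Bags covered by hyperedges

**Definition (hypergraph).** A hypergraph $H$ has a finite vertex set $V=V(H)$ and a set $E=E(H)$ of hyperedges, each a nonempty subset of $V$, with $\bigcup E=V$. It has rank at most $r$ if every hyperedge has at most $r$ vertices. We assume $V\ne\emptyset$. For $S\subseteq E$ we write $\bigcup S$ for the union of the members of $S$. The edge cover number $\rho(X)$ of $X\subseteq V$ is the minimum number of hyperedges whose union contains $X$.

**Definition (tree decomposition, width).** A tree decomposition of $H$ is a tree $T$ with bags $B_t\subseteq V$, $t\in V(T)$, such that every hyperedge is contained in some bag and, for each vertex $v$, the set $T_v=\{t:v\in B_t\}$ induces a connected subtree of $T$. Its width is $\max_t\rho(B_t)$, and $ghw(H)$, the generalized hypertree width, is the minimum width of a tree decomposition of $H$.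

Every vertex lies in a hyperedge, so $T_v\ne\emptyset$. The width counts hyperedges, not vertices. If $V$ itself is a hyperedge, the one-bag decomposition has width $1$, however large $V$ is. For a triangle (three vertices, three hyperedges of size two) the subtrees $T_v$ pairwise intersect, so by the Helly property of subtrees some bag contains all three vertices, and $ghw=2$. For the cycle on $1,\dots,6$ with hyperedges $\{i,i+1\}$ (written $12,23,34,45,56,61$), the path of bags $\{1,i,i+1\}$, $i=2,\dots,5$, has width $2$. We shall see shortly that $1$ is impossible.

An fpt algorithm with parameter $k$ is one with running time $O(g(k)\cdot n^{c'})$, where $n$ is the input size, $g$ is computable and $c'$ is a constant. With several parameters we write $g(k,p,\dots)\,n^{O(1)}$, always with $g$ computable and the exponent absolute. An input decomposition is part of the input, so its number of nodes is counted in $n$.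

For $Y\subseteq V$ let $H[Y]$ be the structure on $Y$ in which each $e\in E$ is replaced by $e\cap Y$. The index set $E$ is kept; empty or equal traces do no harm. Two vertices of $Y$ are adjacent in $H[Y]$ if some $e\in E$ contains both, and connectivity and components refer to this adjacency. So the vertices of $e\cap Y$ are pairwise adjacent in $H[Y]$. $N(C)$ is the set of vertices outside $C$ that are adjacent in $H$ to a vertex of $C$. We say that $K\subseteq V$ meets $e$ if $K\cap e\neq\emptyset$.

The aim of this section is the following special case.

**Proposition 1.4 (bounded rank).** There is an algorithm that, given $r,p,k\ge1$, a hypergraph $H$ of rank at most $r$ and a tree decomposition of $H$ of width at most $p$, outputs a tree decomposition of $H$ of width at most $3k$ or correctly reports $ghw(H)>k$, in time $g(k,p,r)\,n^{O(1)}$.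

### 1.2. Small width forces balanced sets

**Definition (balanced).** Let $W\subseteq E$ and $U\subseteq V$. A set $S\subseteq E$ is $W$-balanced in $U$ if every component of $H[U\setminus\bigcup S]$ meets at most $|W|/2$ members of $W$.

A superset of a $W$-balanced set is $W$-balanced, because components only shrink when vertices are deleted. For the same reason, a set that is $W$-balanced in $U$ is $W$-balanced in every subset of $U$.

In the $6$-cycle let $W$ consist of all six hyperedges. The set $S=\{12,45\}$ leaves the isolated vertices $3$ and $6$, each meeting two members of $W$, so $S$ is balanced. The set $\{12\}$ leaves the path $3,4,5,6$, which meets five members, and $5>3$; by symmetry no set of size at most one is balanced. By the next lemma, $ghw\ge2$.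

**Lemma 1.1.** If $ghw(H)\le k$, then for every $W\subseteq E$ there is a set $S\subseteq E$ with $|S|\le k$ that is $W$-balanced in $V$.

*Proof.* Take a tree decomposition of width at most $k$ and sets $S_t\subseteq E$ with $|S_t|\le k$ and $B_t\subseteq\bigcup S_t$. Suppose that no $S_t$ is $W$-balanced in $V$. For each $t$ let $K_t$ be a component of $H[V\setminus\bigcup S_t]$ meeting more than $|W|/2$ members of $W$. It is nonempty, connected and disjoint from $B_t$. For $u\in K_t$ the subtree $T_u$ avoids $t$, so it lies in one component of $T-t$. Adjacent vertices of $K_t$ share a hyperedge, hence a bag, so their subtrees lie in the same component. Thus all nodes whose bags meet $K_t$ lie in one component of $T-t$. Let $a(t)$ be the neighbor of $t$ in that component.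

The map $t\mapsto\{t,a(t)\}$ sends nodes to edges of $T$, and there are fewer edges than nodes. So there is an edge $tt'$ with $a(t)=t'$ and $a(t')=t$. Since $K_t$ and $K_{t'}$ each meet more than half of $W$, some $w\in W$ meets both. Let $w\subseteq B_u$. If $u$ is on the $t'$-side of the edge $tt'$, then a vertex of $w\cap K_{t'}$ lies in $B_u$, although all bags meeting $K_{t'}$ are on the $t$-side. If $u$ is on the $t$-side, exchange the roles of $t$ and $t'$. $\blacksquare$

### 1.3. Balanced sets give a decomposition of width $3k$

**Lemma 1.2.** Let $k\ge1$, and suppose we have a procedure that, for each $W\subseteq E$ with $2\le|W|\le2k+1$, returns a set of at most $k$ hyperedges that is $W$-balanced in $V$, or correctly reports that none exists. With $O(|V|)$ calls to it and polynomial additional work one obtains a tree decomposition of $H$ of width at most $3k$ with at most $|V|$ nodes, or a correct report that $ghw(H)>k$.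

*Proof.* We define a recursive procedure on pairs $(C,W)$ such that
$$C\neq\emptyset\text{ is connected},\qquad W\subseteq E,\qquad |W|\le 2k,\qquad N(C)\subseteq\bigcup W. \tag{1}$$
Here $C$ is the part still to be decomposed and $W$ covers its boundary. "Find $S$ for $W'$" means: if $|W'|=1$, take $S=W'$, which is $W'$-balanced because no vertex of $\bigcup W'$ is left; otherwise call the given procedure. If it reports that no $S$ exists, we stop with the answer NO, which is correct by Lemma 1.1.

**Case (A): $|W|\le2k-1$, or $|W|=2k$ and some member of $W$ meets $C$.** If $|W|\le 2k-1$, choose a hyperedge $e$ meeting $C$ and put $W'=W\cup\{e\}$. Otherwise put $W'=W$. In both cases $1\le|W'|\le2k$ and some member of $W'$ meets $C$. Find $S$ for $W'$. The root bag is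
$$b=\Bigl(\bigcup W'\cup\bigcup S\Bigr)\cap(C\cup N(C)).$$
Then $\rho(b)\le|W'|+|S|\le3k$ and $b\cap C\ne\emptyset$. For each component $C_i$ of $H[C\setminus b]$, note that $C_i$ avoids $\bigcup S$ (as $C\cap\bigcup S\subseteq b$), so it lies in one component $D_i$ of $H[V\setminus\bigcup S]$. Recurse on $(C_i,W_i)$ with $W_i=S\cup\{u\in W':u\cap D_i\ne\emptyset\}$, and hang the result below the root. By balance $|W_i|\le k+k$.

**Case (B): $|W|=2k$ and no member of $W$ meets $C$.** Adding a hyperedge to $W$ would make the bag too expensive, so we first use the larger set only for balancing. Choose $e$ meeting $C$. Then $e\notin W$, and $W'=W\cup\{e\}$ has $2k+1$ members. Find $S$ for $W'$. Each component of $H[V\setminus\bigcup S]$ meets at most $k$ members of $W'$.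

* (B1) If $\bigcup S\cap C\neq\emptyset$, the root bag is $b=(\bigcup W\cup\bigcup S)\cap(C\cup N(C))$. Again $\rho(b)\le3k$ and $b\cap C\ne\emptyset$. Recurse on the components $C_i$ of $H[C\setminus b]$ with $W_i=S\cup\{u\in W:u\cap D_i\neq\emptyset\}$, where $D_i\supseteq C_i$ is as in (A). Then $|W_i|\le2k$.
* (B2) If $\bigcup S\cap C=\emptyset$, then $C$ lies in one component $D$ of $H[V\setminus\bigcup S]$. As $e\in W'\setminus W$ meets $D$, at most $k-1$ members of $W$ meet $D$. Put $W_1=S\cup\{u\in W:u\cap D\neq\emptyset\}$, so $|W_1|\le2k-1$, and go to (A) with $(C,W_1)$.

**The invariant (1) is maintained.** Let $x\in N(C_i)$. Then $x\in C\cup N(C)$. If $x\in C$, then $x\in b$, since otherwise $x$ would belong to the component $C_i$ of $H[C\setminus b]$. If $x\in N(C)$, then $x\in\bigcup W$ by (1), so $x\in b$. Thus $N(C_i)\subseteq b$. If moreover $x\notin\bigcup S$, then $x$ is adjacent to a vertex of $C_i\subseteq D_i$, so $x\in D_i$; and as $x\in b\setminus\bigcup S$, it lies in a member of $W'$ (in (B1): of $W$). That member meets $D_i$ in $x$, so it belongs to $W_i$. Hence $N(C_i)\subseteq b\cap\bigcup W_i$. In (B2), let $x\in N(C)\setminus\bigcup S$. Then $x\in D$, and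 $x$ lies in a member of $W$, which therefore meets $D$ and is in $W_1$. So $N(C)\subseteq\bigcup W_1$.

**The output is a tree decomposition.** By induction, a call on $(C,W)$ returns a rooted tree whose bags are contained in $C\cup N(C)$, whose root bag contains $N(C)$, in which every hyperedge meeting $C$ is inside a bag, and in which the nodes containing any given vertex are connected. First, $N(C)\subseteq b$, because $N(C)\subseteq\bigcup W$ (or $\bigcup W_1$). Next, a hyperedge $f$ meeting $C$ is contained in $C\cup N(C)$. If it is not inside $b$, it has a vertex in $C\setminus b$; as $f\cap(C\setminus b)$ is pairwise adjacent, $f$ meets exactly one $C_i$ and is inside a bag of that recursion. Finally, the $i$-th subtree has bags in $C_i\cup N(C_i)$, where $C_i\cap b=\emptyset$ and $N(C_i)\subseteq b$, and its root bag contains $N(C_i)$. A vertex of $C_i$ occurs only in subtree $i$. A vertex that occurs in subtree $i$ outside $C_i$ is in $N(C_i)$, so it is in $b$ and in the root bag of subtree $i$. So connectivity holds.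

**Number of calls and the start.** For each call that creates a bag choose a vertex of $b\cap C$. The chosen vertices are distinct, because the recursive calls work on disjoint subsets of $C\setminus b$. So at most $|V|$ bags are created, and since (B2) leads directly to (A), there are $O(|V|)$ calls. Start with $(C,\emptyset)$ for each component $C$ of $H$, where $N(C)=\emptyset$. Different components give disjoint bags, so the resulting trees can be joined by arbitrary edges. $\blacksquare$

It is instructive to run this by hand on the $6$-cycle with $k=1$. Start with $C=V$, $W=\emptyset$, and $e=12$: we get $S=W'=\{12\}$, $b=\{1,2\}$, and recurse on $C=\{3,4,5,6\}$ with $W=\{12\}$. Choosing $e=34$, the set $S=\{34\}$ is balanced for $W'=\{12,34\}$, since only $5,6,1,2$ remain and they meet only $12$. The bag is $\{1,2,3,4\}$, of cover number $2$, and we recurse on $C=\{5,6\}$ with $W=\{34,12\}$. No member of $W$ meets $C$, so we are in (B), with $W'=\{12,34,56\}$. Each single hyperedge, when deleted, leaves a path on four vertices that meets at least two members of $W'$, and $2>3/2$. The answer is NO, correctly.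

### 1.4. Finding balanced sets when the bags are small

The width has not entered yet. It enters through Courcelle's theorem: given a sentence of monadic second-order logic (MSO), a finite structure and a tree decomposition of it of width (in the usual sense, largest bag size minus one) at most $\beta$, one can decide whether the structure satisfies the sentence in time $g(\beta,\text{length of the sentence})\cdot n^{O(1)}$ with $g$ computable.

**Lemma 1.3.** Let $U\subseteq V$, and let a tree decomposition of $H$ with $|B_t\cap U|\le\beta$ for all $t$ be given. For $W\subseteq E$ with $2\le|W|\le2k+1$ one can find a set of at most $k$ hyperedges that is $W$-balanced in $U$, or report that none exists, in time $g(\beta,k)\,n^{O(1)}$.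

*Proof.* Consider the incidence structure on $U\cup E$, with the relation "$x\in e$", a predicate for $E$, and a unary predicate marking each single element of $W$. For each $e\in E$ fix a node $s_e$ with $e\subseteq B_{s_e}$. The bags $B_t\cap U$, together with a new leaf attached to $s_e$ with bag $(B_{s_e}\cap U)\cup\{e\}$ for each $e$, form a tree decomposition of this structure of width at most $\beta$.

Supersets of balanced sets are balanced, so a balanced set of size at most $k$ exists if and only if there are (not necessarily distinct) $y_1,\dots,y_k\in E$ with $\{y_1,\dots,y_k\}$ balanced in $U$. This says: there are $y_1,\dots,y_k\in E$ such that for no $W_0\subseteq W$ with $|W_0|=\lfloor|W|/2\rfloor+1$ is there a nonempty connected $K\subseteq U$ that is disjoint from $y_1\cup\dots\cup y_k$ and meets all $w\in W_0$. Indeed, a component violating balance is such a $K$, and every such $K$ lies in a component violating balance. The statement is an MSO sentence whose length depends on $k$ only: the subsets $W_0$ are listed one by one, and $K$ is connected if and only if for every nonempty proper subset $K_1$ of $K$ some hyperedge meets both $K_1$ and $K\setminus K_1$. Courcelle's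 theorem decides it.

If the answer is yes, fix $y_1,\dots,y_k$ one at a time. Having marked $y_1,\dots,y_{i-1}$ by unary predicates, try all $|E|$ candidates for $y_i$, mark the candidate, and test by the same method whether the remaining $y$'s can be chosen. Keep a candidate for which the answer is yes. $\blacksquare$

*Proof of Proposition 1.4.* A bag covered by $p$ hyperedges of size at most $r$ has at most $pr$ vertices. So Lemma 1.3 with $U=V$ and $\beta=pr$ provides the procedure that Lemma 1.2 asks for. $\blacksquare$

## 2. Large hyperedges with few common vertices

The bound on the rank was used once: to bound the number of vertices in a bag. We now drop it and keep only a condition on intersections.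

**Definition (bounded multiple intersection).** The incidence graph of $H$ is the bipartite graph on $V\cup E$ in which $v$ is adjacent to $e$ if $v\in e$. A class of hypergraphs has bounded multiple intersection if for some constant $d$ no incidence graph of a member of the class contains $K_{d,d}$ as a subgraph. For one hypergraph, being $K_{d,d}$-free means
$$|e_1\cap\dots\cap e_d|\le d-1\quad\text{for any $d$ distinct }e_1,\dots,e_d\in E. \tag{2}$$

A hypergraph of rank at most $r$ satisfies (2) with $d=r+1$. The lines of a projective plane satisfy (2) with $d=2$, since two distinct lines share exactly one point, although lines can be arbitrarily large.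

**Question.** Fix $d\ge2$. Are there a function $f$, a constant $c$ and an fpt algorithm with parameter $k$ (all may depend on $d$) as follows? The input is a positive integer $k$, a hypergraph $H$ whose incidence graph is $K_{d,d}$-free, and a tree decomposition of $H$ of width at most $f(k)$. The output is a tree decomposition of $H$ of width at most $ck$, or NO; in the latter case $ghw(H)>k$ is guaranteed.

Here $c>0$, and $f$ is integer-valued with $f(k)>ck$ for all $k$, so that returning the input unchanged is not a solution. The question comes from Igor Razgon, "Constant ratio FPT approximation of hypertree width parameters for hypergraphs of bounded rank", arXiv:2212.13423 (2022). The answer is yes for every fixed $d\ge2$, with $c=3$.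

**Theorem 1.** There is an algorithm that, given $d\ge 2$, $p,k\ge 1$, a hypergraph $H$ whose incidence graph is $K_{d,d}$-free, and a tree decomposition of $H$ of width at most $p$, outputs a tree decomposition of $H$ of width at most $3k$ or correctly reports $ghw(H)>k$. Its running time is $g(k,p,d)\cdot n^{O(1)}$, with $g$ computable and the exponent absolute.

With $p=f(k)$, where $f$ is any computable integer-valued function with $f(k)>3k$ (for example $f(k)=3k+1$), this answers the question. Two complements are proved at the end.

**Theorem 2.** The input decomposition is not needed: in time $g(k,d)\,n^{O(1)}$ one can output a tree decomposition of width at most $3k$ or correctly report $ghw(H)>k$. (So in the question $f$ may be any integer-valued function with $f(k)>3k$.)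

**Theorem 3.** The hypothesis on multiple intersections cannot be dropped: if $\mathrm{FPT}\ne\mathrm{W[1]}$, then for the class of all hypergraphs no $f$, $c$ and algorithm as in the question exist.

Lemmas 1.1 and 1.2 hold for all hypergraphs. So for Theorem 1 only one thing is missing: finding balanced sets. The first thing to try is to keep Lemma 1.3 with $U=V$ and hope that the incidence structure has bounded treewidth for some other reason. It does not. Let $E$ consist of all pairs from $V=\{v_1,\dots,v_n\}$, $n\ge4$, together with the hyperedge $V$. Then $ghw(H)=1$, and (2) holds with $d=3$, because among three distinct hyperedges there are two distinct pairs, which share at most one vertex. But the incidence graph contains a subdivision of the complete graph $K_n$, so its treewidth is at least $n-1$.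

So vertices must be deleted before Courcelle's theorem is called: we look for $U\subseteq V$ such that all $|B_t\cap U|$ are bounded and the $W$-balanced sets of size at most $k$ are the same in $U$ and in $V$. The obvious deletion rule is to remove one of two vertices that lie in exactly the same hyperedges. In the example it removes nothing, since for $i\ne j$ some pair contains $v_i$ and not $v_j$. And arbitrary deletion is wrong. Let
$$h=\{v_1,\dots,v_n\}\ (n\ge2),\qquad f=\{v_1,u\},\qquad E=W=\{h,f\}. \tag{3}$$
The empty set is not $W$-balanced in $V$, since $V$ is connected and meets both $h$ and $f$. It is $W$-balanced in $V\setminus\{v_1\}$, whose components $\{v_2,\dots,v_n\}$ and $\{u\}$ meet one member each. So $v_1$ must stay, although $v_2,\dots,v_n$ may all go.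

This splits the task into two parts. We must group the vertices of each bag into boundedly many groups, in a way that does not depend on the bag (Section 4). And we must be able to point, in a huge group, to a bounded list of suspects outside which every vertex may be deleted (Sections 5 to 8). Both parts rest on (2).

From now on $H$, $d$, $p$, $k$ and a tree decomposition $(T,\{B_t\})$ of width at most $p$ are as in Theorem 1. $R(n;c)$ denotes the Ramsey number for $c$-colorings of pairs and homogeneous sets of size $n$, or any computable upper bound for it.

## 3. Few hyperedges are heavy on a large set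

The following consequence of (2) will keep every branching bounded.

**Lemma 3.1.** Let $a\ge1$ be an integer, $m=2da$, and $Z\subseteq V$ with $|Z|>m\binom md$. Fewer than $m$ hyperedges $g$ satisfy $|g\cap Z|\ge|Z|/a$.

*Proof.* Suppose there are $m$ such hyperedges, and let $\deg(z)$ be the number of them that contain $z\in Z$. Then
$$2d|Z|=\frac{m|Z|}{a}\le\sum_{z\in Z}\deg(z)\le m\,|\{z:\deg(z)\ge d\}|+(d-1)|Z|,$$
so $|\{z:\deg(z)\ge d\}|\ge d|Z|/m$. Each such $z$ lies in the intersection of some $d$ of the $m$ hyperedges, and by (2) each such intersection has at most $d-1$ vertices. So $d|Z|/m\le(d-1)\binom md$, whence $|Z|\le m\binom md$, a contradiction. $\blacksquare$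

As a first use, we can compute covers of bags.

**Lemma 3.2.** Given $Z\subseteq V$ and $p\ge0$, one can find at most $p$ hyperedges covering $Z$, or report that none exist, in time $g(p,d)\,n^{O(1)}$.

*Proof.* For $p=0$ check whether $Z=\emptyset$. Let $p\ge1$. If $|Z|>2dp\binom{2dp}{d}$, then some hyperedge of any cover by at most $p$ hyperedges contains at least $|Z|/p$ vertices of $Z$. By Lemma 3.1 with $a=p$ there are fewer than $2dp$ candidates $g$ for it. Branch over them and recurse with $Z\setminus g$ and $p-1$. If $|Z|$ is at most this bound, there are at most $2^{|Z|}$ distinct traces $e\cap Z$, a bounded number, and we try all choices of at most $p$ traces. $\blacksquare$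

## 4. One owner per vertex, few owners per bag

Root $T$ and write $x\le y$ for nodes if $x$ is an ancestor of $y$ or $x=y$. Let $z_v$ be the top node of $T_v$. For each $t$ compute by Lemma 3.2 a cover $\lambda_t\subseteq E$ with $|\lambda_t|\le p$ and $B_t\subseteq\bigcup\lambda_t$. For each $e\in E$ fix a home $s_e$, a node with $e\subseteq B_{s_e}$. Then
$$s_e\in T_v\ \text{ and }\ z_v\le s_e\quad\text{for all }v\in e. \tag{4}$$

We want to assign to each vertex $v$ one hyperedge containing it, its owner, such that each bag sees few owners. A natural choice is a member of the cover $\lambda_{z_v}$ of the top bag. It fails in the following example with $d=2$. Let $h=\{v_1,\dots,v_n\}$ and $f_i=\{v_i,u_i\}$ for $1\le i\le n$. Let $T$ be the path $1,\dots,n$ rooted at $1$, with $B_i=\{v_1,\dots,v_i,u_i\}$, $\lambda_1=\{f_1\}$ and $\lambda_i=\{h,f_i\}$ for $i\ge2$. This is a tree decomposition of width at most $2$, the top of $v_i$ is $i$, and the rule allows $f_i$ to own $v_i$ for each $i$. Then $B_n$ has $n$ owners. Two corrections suggest themselves. Members of a cover that do little work of their own, like $f_i$, should be dropped; and among the remaining ones, the owner should be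 one that appeared as early as possible on the way down from the root.

**Definition (pruning).** From $\lambda_t$ repeatedly remove a member that has fewer than $d$ vertices of $B_t$ lying in no other current member. Let $\lambda'_t$ be the result and $Exc_t=B_t\setminus\bigcup\lambda'_t$.

Each removal uncovers at most $d-1$ vertices, so $|Exc_t|\le p(d-1)$. Every $e\in\lambda'_t$ has a $d$-set $A_{t,e}\subseteq e\cap B_t$ whose vertices lie in no other member of $\lambda'_t$.

**Definition (owner).** For $v\in V$ let $\mathcal E(v)$ be the set of $e\ni v$ with $e\in\lambda'_y$ for some $y\le z_v$. For $e\in\mathcal E(v)$ let $\mathrm{first}(e,v)$ be the $\le$-least such $y$. The owner $\varphi(v)$ is an element of $\mathcal E(v)$ with $\le$-least $\mathrm{first}(e,v)$, and $\varphi(v)=\bot$ ($v$ is unowned) if $\mathcal E(v)=\emptyset$.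

The nodes $y\le z_v$ form a chain, so these minima make sense. We have $v\in\varphi(v)$ if $\varphi(v)\ne\bot$. In the example above, for $i\ge3$ the hyperedge $f_i$ has only $u_i$ to itself in $B_i$ and is pruned, while $h$ has $v_1,\dots,v_{i-1}$ and stays. So $\varphi(v_i)=h$ and $\varphi(u_i)=\bot$ for all $i\ge3$.

**Lemma 4.1.** There is a computable $Q=Q(p,d)$ such that for every node $t$
$$|\{\varphi(v):v\in B_t\}\setminus\{\bot\}|\le Q\qquad\text{and}\qquad|\{v\in B_t:\varphi(v)=\bot\}|\le Q.$$

*Proof.* The reason behind both bounds is that long chains of bags sharing vertices must repeatedly use the same hyperedge.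

**Step 1: a repetition along a chain.** Let $n_1=pd+3d$ and $m_1=R(n_1;p+1)$. We claim:

(R) Let $y_1<\dots<y_m$ be nodes with $m\ge m_1$, and let $u_1,\dots,u_m$ be distinct vertices with $u_i\in B_{y_j}$ whenever $i<j$. Then there are $a<b<c$ and $e\in\lambda'_{y_a}\cap\lambda'_{y_b}\cap\lambda'_{y_c}$ with $u_a,u_b\in e$.

Number the members of each $\lambda'_{y_j}$ by $1,2,\dots$, using at most $p$ numbers. Color $\{i<j\}$ by $0$ if $u_i\in Exc_{y_j}$, and otherwise by the number of a member of $\lambda'_{y_j}$ containing $u_i$. Take a homogeneous set $I$ with $|I|=n_1$. Its color is not $0$: otherwise, with $j=\max I$, there would be $|I|-1>p(d-1)$ vertices in $Exc_{y_j}$. So for every $j\in I\setminus\{\min I\}$ there is $e_j\in\lambda'_{y_j}$ with $u_i\in e_j$ for all $i<j$ in $I$. Let $j$ range over the $(d+1)$-st to the $(3d-1)$-st element of $I$. These $2d-1$ hyperedges $e_j$ all contain the $d$ distinct vertices $u_i$ with $i$ among the first $d$ elements of $I$. By (2) at most $d-1$ of them are distinct, and since $2d-1>2(d-1)$, three coincide: $e_a=e_b=e_c=e$ with $a<b<c$. Then $u_a\in e_b=e$ and $u_b\in e_c=e$.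

**Step 2: unowned vertices.** If $\varphi(v)=\bot$, then no member of $\lambda'_{z_v}$ contains $v$, so $v\in Exc_{z_v}$. Hence at most $p(d-1)$ unowned vertices have a given top. If $B_t$ had more than $p(d-1)m_1$ unowned vertices, we could choose unowned $u_1,\dots,u_{m_1}\in B_t$ with tops $y_1<\dots<y_{m_1}\le t$. For $i<j$ the vertex $u_i$ is in $B_{y_i}$ and $B_t$, and $y_i<y_j\le t$, so $u_i\in B_{y_j}$. By (R) some $e\in\lambda'_{y_a}$ contains $u_a$. As $y_a$ is the top of $u_a$, we get $e\in\mathcal E(u_a)$, a contradiction.

**Step 3: owners, set-up.** Let $m_3=(d-1)m_1^d+m_1$ and $m_2=R(m_3;2)$. Suppose $B_t$ has more than $pm_2$ owners. Choose $v_i\in B_t$ with distinct owners $o_i$, one for each owner, and put $z_i=z_{v_i}$ and $y_i=\mathrm{first}(o_i,v_i)\le z_i\le t$. So $o_i\in\lambda'_{y_i}$, and each node is $y_i$ for at most $p$ indices. Hence we may take $m_2$ indices and number them so that $y_1<\dots<y_{m_2}$. Let $s_i=s_{o_i}$; by (4), $z_i\le s_i$. Let $b_i$ be the lowest common ancestor of $s_i$ and $t$. Then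
$$y_i\le z_i\le b_i\le t .$$
All these nodes lie on the path from the root to $t$. So for $i<j$ either $b_i<y_j$ or $y_j\le b_i$, and by Ramsey's theorem we may pass to $m_3$ indices for which the same alternative holds for all $i<j$.

**Step 4: the alternative $b_i<y_j$ for all $i<j$.** Then $z_i<y_j\le t$, so $v_i\in B_{y_j}$. The $v_i$ are distinct, and $m_3\ge m_1$. By (R) with $u_i=v_i$ there are $a<b$ and $e\in\lambda'_{y_a}$ with $v_b\in e$. As $y_a<y_b\le z_b$, we have $e\in\mathcal E(v_b)$ and $\mathrm{first}(e,v_b)\le y_a<y_b=\mathrm{first}(o_b,v_b)$. This contradicts $\varphi(v_b)=o_b$. Here the "earliest" rule is used.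

**Step 5: the alternative $y_j\le b_i$ for all $i<j$.** Let $A_i=A_{y_i,o_i}$. A vertex $u\in A_i$ is in $B_{y_i}$, and in $B_{s_i}$ because $A_i\subseteq o_i$. As $y_i\le b_i\le s_i$, it is in all bags between $y_i$ and $b_i$. Hence $A_i\subseteq B_{y_j}$ for $i<j$. Choose greedily $m_1$ indices with distinct representatives $u_i\in A_i$. This is possible: let $F$ be the current set of representatives, $|F|<m_1$. Each $d$-set equals $A_i$ for at most $d-1$ indices, by (2), as the $o_i\supseteq A_i$ are distinct. So at most $(d-1)m_1^d$ indices have $A_i\subseteq F$, fewer than $m_1$ indices have been used, and together these are fewer than $m_3$. Now (R), applied to the chosen indices in increasing order, gives $a<b$ and $e\in\lambda'_{y_a}\cap\lambda'_{y_b}$ with $u_a,u_b\in e$. Since $u_a\in A_{y_a,o_a}$ lies in no member of $\lambda'_{y_a}$ other than $o_a$, we get $e=o_a$. Likewise $e=o_b$. This contradicts $o_a\ne o_b$. Here the pruning is used.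

So $Q=\max(pm_2,\,p(d-1)m_1)$ works. $\blacksquare$

By Lemma 4.1 a bag is large only because some owner $e$ has a large fiber $\varphi^{-1}(e)$. We now thin the fibers.

## 5. Which vertices of a large fiber are needed

Let $v\in U\subseteq V$ have owner $e$. When does the deletion of $v$ from $U$ change the family of balanced sets? It can only create new ones. If $S$ becomes balanced, then $v$ was holding a component together. The vertices of $e$ other than $v$ are still together afterwards; so some $w\in W$ was connected to $e$ through $v$ and is now cut off from $e$. The following definition records this situation, with $h$ in the role of $e$. It is stated for triples so that it can be used in a recursion: $j$ is the number of hyperedges allowed in $S$, and $B$ lists hyperedges and vertices that are assumed to be on the side of $w$.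

**Definition (witness).** Fix $U\subseteq V$ and distinct $h,w\in E$. Consider triples $(Y,j,B)$ with $Y\subseteq U$, $0\le j\le k$, $B=(B_E,B_V)$, $w\in B_E\subseteq E$, $B_V\subseteq V$. A pair $(S,v)$ with $S\subseteq E$ and
$$|S|\le j,\qquad v\in Y\cap h,\qquad\varphi(v)=h,\qquad v\notin\bigcup S$$
is a witness for $(Y,j,B)$ if the following holds, where $Y_S=Y\setminus(\bigcup S\cup\{v\})$, $R$ is the union of the components of $H[Y_S]$ containing a vertex of $w$, and $\mathcal R=\{w\}\cup\{f\in E:f\cap R\ne\emptyset\}$:

* (w1) some $f\in\mathcal R$ contains $v$;
* (w2) $h\notin\mathcal R$ (in particular $h\cap R=\emptyset$);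
* (w3) $B_E\subseteq\mathcal R$ and $B_V\subseteq R$.

In example (3), take the bags $\{v_1,\dots,v_n\}$ (root) and $\{v_1,u\}$, with covers $\{h\}$ and $\{f\}$ and $d=2$. Nothing is pruned, $\varphi(v_i)=h$ for all $i$, and $\varphi(u)=f$. With $w=f$, the pair $(\emptyset,v_1)$ is a witness for $(V,k,(\{f\},\emptyset))$: here $R=\{u\}$ and $\mathcal R=\{f\}$, so $f\ni v_1$ gives (w1), and $h\notin\mathcal R$. For $i\ge2$ the pair $(\emptyset,v_i)$ is not a witness: $R$ contains $v_1\in h$.

**Lemma 5.1.** Let $W\subseteq E$ with $|W|\ge2$, $v\in U\subseteq V$, and $\varphi(v)=e\ne\bot$. If some $S$ with $|S|\le k$ is $W$-balanced in $U\setminus\{v\}$ but not in $U$, then for some $w\in W\setminus\{e\}$ the pair $(S,v)$ is a witness for $(U,k,(\{w\},\emptyset))$ with $h=e$.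

*Proof.* Let $K$ be a component of $H[U\setminus\bigcup S]$ meeting exactly the members of $W_K\subseteq W$, where $|W_K|>|W|/2\ge1$. Then $v\in K$; otherwise $K$ would be contained in a component of $H[(U\setminus\{v\})\setminus\bigcup S]$, and $S$ would not be balanced in $U\setminus\{v\}$. In particular $v\notin\bigcup S$.

Put $Y_S=U\setminus(\bigcup S\cup\{v\})$. Let $K'$ be the component of $H[Y_S]$ containing $e\cap Y_S$ if this set is nonempty, and $K'=\emptyset$ otherwise. As $K'$ meets at most $|W|/2$ members of $W$, some $w\in W_K$ has $w\cap K'=\emptyset$. If $K'\ne\emptyset$, then $e$ meets $K'$, so $w\ne e$. If $K'=\emptyset$, we can choose $w\in W_K\setminus\{e\}$, because $|W_K|\ge2$.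

Take $R$ and $\mathcal R$ for this $w$ and $Y=U$. Since $e\cap Y_S\subseteq K'$ and $K'$ contains no vertex of $w$, we have $e\cap R=\emptyset$; with $e\ne w$ this gives (w2). As $w\cap K\ne\emptyset$, there is a simple path in $H[K]$ from $v$ to a vertex of $w$. If $v\in w$, then (w1) holds with $f=w$. Otherwise the vertices of the path after $v$ lie in $Y_S$ and are connected there to a vertex of $w$, so they are in $R$; a hyperedge containing $v$ and the next vertex shows (w1). (w3) holds because $B_E=\{w\}$ and $B_V=\emptyset$, and the remaining conditions are clear. $\blacksquare$

So the vertices that must not be deleted are the second components of witnesses. The main technical result says that they fit into a bounded, computable list.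

**Lemma 5.2 (enumeration).** There are a computable $\Gamma=\Gamma(k,p,d)$ and an algorithm running in time $g(k,p,d)\,n^{O(1)}$ that, given $U\subseteq V$ and distinct $h,w\in E$, computes a set $C\subseteq h\cap\varphi^{-1}(h)$ with $|C|\le\Gamma$ containing $v$ for every witness $(S,v)$ for $(U,k,(\{w\},\emptyset))$.

Its proof takes Sections 6 to 8. Here is how it finishes Theorem 1.

**Lemma 5.3.** Given $W\subseteq E$ with $2\le|W|\le2k+1$, one can find, in time $g(k,p,d)\,n^{O(1)}$, a set $S$ with $|S|\le k$ that is $W$-balanced in $V$, or report that none exists.

*Proof, given Lemma 5.2.* Compute $\varphi$ once. Put $U=V$ and $G=(2k+1)\Gamma$. While some $e\in E$ has $|\varphi^{-1}(e)\cap U|>G$, compute by Lemma 5.2, for the current $U$, $h=e$ and each $w\in W\setminus\{e\}$, a set $C_w$. These sets have together at most $G$ vertices, so we can pick $v\in\varphi^{-1}(e)\cap U$ outside all of them. Delete $v$ from $U$.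

By Lemma 5.1, a set $S$ with $|S|\le k$ that is balanced in $U\setminus\{v\}$ is balanced in $U$, since otherwise $v$ would be in some $C_w$. The converse holds because components only shrink. So throughout, the family of $W$-balanced sets of size at most $k$ in $U$ is the same as in $V$. The loop runs at most $|V|$ times. At the end, by Lemma 4.1,
$$|B_t\cap U|\le QG+Q=:\beta\quad\text{for all }t,$$
as each bag meets at most $Q$ fibers and has at most $Q$ unowned vertices. Now apply Lemma 1.3. $\blacksquare$

*Proof of Theorem 1, given Lemma 5.2.* Compute the covers $\lambda_t$ (Lemma 3.2), homes and owners. Lemma 5.3 is the procedure required in Lemma 1.2. $\blacksquare$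

For later use we note that, by Lemma 1.2, the decomposition that Theorem 1 outputs has at most $|V|$ nodes.

Three facts about witnesses will be used constantly. Let $(S,v)$ be a witness for $(Y,j,B)$.

* (F1) If $f\in\mathcal R$, then $f\cap Y_S\subseteq R$. For $f=w$ this is the definition of $R$; otherwise $f$ meets $R$, and the vertices of $f\cap Y_S$ are pairwise adjacent in $H[Y_S]$.
* (F2) If $x\in h\cap f\cap Y$, $f\in\mathcal R$ and $x\ne v$, then $x\in\bigcup S$. Otherwise $x\in f\cap Y_S\subseteq R$ by (F1), contradicting (w2).
* (F3) If $g\in S$, then $(S\setminus\{g\},v)$ is a witness for $(Y\setminus g,j-1,B)$. Indeed $v\in Y\setminus g$, and $Y_S$, hence also $R$ and $\mathcal R$, is unchanged.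

## 6. A digraph in which cutting through a bag is cheap

How can one find the possible $v$? Look first at $j=0$. Then $v$ is a single vertex separating $h$ from $w$, which is a question about small vertex cuts. For larger $j$ the set $S$ is unknown, and a member of $S$ may delete a huge number of vertices, so the cut that $S\cup\{v\}$ produces need not be small. The plan is a dichotomy. If there is a small cut between $h$ and the side of $w$, one of its nodes either reveals $v$ or lies on the side of $w$; branch over which. If every cut is large, there should be many essentially disjoint connections from $h$ to the side of $w$, all but one of which must be hit by $S$; then some $g\in S$ hits many of them, and Lemma 3.1 leaves few candidates for $g$.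

For "no small cut implies many disjoint connections", a greedy packing along $T$ is natural. If it stops early, one cuts through a bounded number of bags. In the incidence graph, cutting through a bag costs $|B_t|$ vertices, which is unbounded. This is where owners help: we route each passage through an owned vertex via its owner. Then deleting the at most $Q$ owners of a bag, and its at most $Q$ unowned vertices, blocks the bag.

**Definition (the digraph $D(Y)$).** For $Y\subseteq V$ let $D(Y)$ be the digraph with nodes $E\cup\{x^-,x^+:x\in Y\}$ and the following arcs:

* if $\varphi(x)=o\ne\bot$: $x^-\to o\to x^+$, and $f\to x^-$, $x^+\to f$ for all $f\ni x$ with $f\ne o$;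
* if $\varphi(x)=\bot$: $x^-\to x^+$, and $f\to x^-$, $x^+\to f$ for all $f\ni x$.

So a passage from $f$ to $f'$ through $x$, where $f$ and $f'$ differ from the owner $o$ of $x$, is $f\to x^-\to o\to x^+\to f'$. In example (3) the arcs are $v_i^-\to h\to v_i^+$ for all $i$, $f\to v_1^-$, $v_1^+\to f$, and $u^-\to f\to u^+$. The only path from $h$ to $f$ is $h\to v_1^+\to f$.

We read off the structure of paths. If $\varphi(x)=o\ne\bot$, then $o$ is the only out-neighbor of $x^-$ and the only in-neighbor of $x^+$. If $\varphi(x)=\bot$, then $x^+$ is the only out-neighbor of $x^-$, and $x^-$ the only in-neighbor of $x^+$. Hyperedge nodes have arcs only to and from nodes $x^\pm$. Hence between two consecutive hyperedge nodes $e,e'$ of a path there is exactly one vertex $x$ such that the nodes between them are $x^-$, or $x^+$, or $x^-,x^+$; and $x\in e\cap e'$. Likewise, if a path that starts at a hyperedge ends in a node $x^\pm$, then the nodes after its last hyperedge node $e$ belong to one vertex $x\in e$. We say that a path traverses $x$ if it contains $x^-$ or $x^+$.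

**Definition (cut).** Let $h$ be a node and $B^*\not\ni h$ a set of nodes. If there is no arc from $h$ to $B^*$, a cut is a set of nodes disjoint from $B^*\cup\{h\}$ that meets all paths from $h$ to $B^*$. Let $\kappa(h,B^*)$ be the minimum size of a cut, and $\kappa(h,B^*)=\infty$ if there is an arc from $h$ to $B^*$.

Without such an arc, all nodes outside $B^*\cup\{h\}$ together form a cut, so $\kappa$ is finite. A cut for a larger set $B^*$ is a cut for a smaller one, so $\kappa(h,\cdot)$ is monotone. The next lemma, which holds in any digraph, provides a minimum cut as close to $h$ as possible. Its use is that moving any of its nodes into $B^*$ makes the minimum cut strictly larger.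

**Lemma 6.1.** If $B^*\ne\emptyset$ and $\kappa=\kappa(h,B^*)<\infty$, one can find in polynomial time a cut $Q^*$ with $|Q^*|=\kappa$ such that $\kappa(h,B^*\cup\{q\})>\kappa$ for all $q\in Q^*$.

*Proof.* Let $N^-(Z)$ be the set of nodes $u\notin Z$ with an arc into $Z$. Call $Z\supseteq B^*$ with $h\notin Z\cup N^-(Z)$ admissible. Then $N^-(Z)$ is a cut: it is disjoint from $B^*\cup\{h\}$, and a path from $h\notin Z$ to $B^*\subseteq Z$ contains a node of $N^-(Z)$. So $|N^-(Z)|\ge\kappa$. Call $Z$ tight if equality holds. If $Z,Z'$ are admissible, so are $Z\cap Z'$ and $Z\cup Z'$: both contain $B^*$, $h$ is in neither, and an arc from $h$ into either would be an arc into $Z$ or $Z'$.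

**Step 1: submodularity.** We show $|N^-(Z\cap Z')|+|N^-(Z\cup Z')|\le|N^-(Z)|+|N^-(Z')|$. A node in $N^-(Z\cup Z')$ is outside $Z\cup Z'$ and has an arc into $Z$ or $Z'$, so it is in $N^-(Z)\cup N^-(Z')$. A node in $N^-(Z\cap Z')$ has arcs into both $Z$ and $Z'$ and misses at least one of them, so it is in $N^-(Z)\cup N^-(Z')$. A node in both sets on the left is outside $Z\cup Z'$ and has an arc into $Z\cap Z'$, so it is in both sets on the right. Consequently, if $Z,Z'$ are tight, then $2\kappa\ge|N^-(Z\cap Z')|+|N^-(Z\cup Z')|\ge2\kappa$, so $Z\cup Z'$ is tight.

**Step 2: which nodes lie in tight sets.** A node $q\ne h$ is in a tight set if and only if $\kappa(h,B^*\cup\{q\})=\kappa$. First let $Q'$ be a cut of size $\kappa$ for $B^*\cup\{q\}$, and let $Z$ be the set of nodes from which $B^*\cup\{q\}$ can be reached in the digraph without $Q'$. Then $B^*\cup\{q\}\subseteq Z$, $h\notin Z$, and $N^-(Z)\subseteq Q'$, so $h\notin N^-(Z)$. Thus $Z$ is admissible with $|N^-(Z)|\le\kappa$, hence tight, and $q\in Z$. Conversely, if $q\in Z$ with $Z$ tight, then $N^-(Z)$ is a cut of size $\kappa$ for $B^*\cup\{q\}$, and $\kappa(h,B^*\cup\{q\})\ge\kappa$ by monotonicity.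

**Step 3: the cut.** The first argument of Step 2, applied with a minimum cut for $B^*$ itself, shows that tight sets exist. Hence $\tilde Z=\{q\ne h:\kappa(h,B^*\cup\{q\})=\kappa\}$ is the union of all tight sets; by Step 1 it is tight, and it contains $B^*$. Put $Q^*=N^-(\tilde Z)$, a cut of size $\kappa$. A node $q\in Q^*$ satisfies $q\ne h$ and $q\notin\tilde Z$, so $\kappa(h,B^*\cup\{q\})>\kappa$. The set $\tilde Z$ is computed by polynomially many flow computations. $\blacksquare$

In example (3) with $B^*=\{f\}$ we have $\kappa=1$. The set $\tilde Z$ consists of $f,u^-,u^+$ and all $v_i^-$, because $\{v_1^+\}$ is a cut for $\{f,q\}$ for each of these $q$, while there is an arc from $h$ to each $v_i^+$. So $Q^*=\{v_1^+\}$, which reveals the essential vertex $v_1$.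

## 7. Enumerating the suspects

Put
$$m=8dk,\quad n_0=m\tbinom md,\quad N=2k(n_0+1)+2k+2,\quad M=N(3Q+N+2)+2n_0. \tag{5}$$
Then $M\ge m\ge2$ and $n_0\ge2$. Fix $U$, $h$ and $w$ as in Lemma 5.2. For $B=(B_E,B_V)$ and a node $q$, let $B+q$ be the result of adding $q$ to $B_E$ if $q\in E$, and of adding $x$ to $B_V$ if $q\in\{x^-,x^+\}$. The algorithm is the following recursive procedure, called with $(U,k,(\{w\},\emptyset))$.

**Procedure Enum$(Y,j,B)$.** Let $B^*=B_E\cup\{x^-,x^+:x\in B_V\}$.

* **Step 0.** If $h\in B_E$, or $B_V\cap h\ne\emptyset$, or $B_V\not\subseteq Y$, return $\emptyset$.
* **Step 1.** Let $D_0=\{x\in Y\cap h:x\in f\text{ for some }f\in B_E\}$. If $|D_0|>n_0$: if $j=0$ return $\emptyset$; otherwise let $\mathcal G=\{g\in E:|g\cap D_0|\ge(|D_0|-1)/j\}$ and return $\bigcup_{g\in\mathcal G}\mathrm{Enum}(Y\setminus g,j-1,B)$.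
* **Step 2.** Let $\kappa=\kappa(h,B^*)$ in $D(Y)$.
  * **(2a)** If $\kappa\le M$: take $Q^*$ from Lemma 6.1 and return
  $$\{x\in h:\varphi(x)=h,\ x^+\in Q^*\}\cup\bigcup_{q\in Q^*}\mathrm{Enum}(Y,j,B+q).$$
  * **(2b)** If $\kappa>M$: if $j=0$ return $\emptyset$; otherwise compute the set $\mathcal G$ of Lemma 7.1 and return
  $$(D_0\cap\varphi^{-1}(h))\cup\bigcup_{g\in\mathcal G}\mathrm{Enum}(Y\setminus g,j-1,B).$$

When Step 2 is reached, $B^*$ consists of nodes of $D(Y)$, does not contain $h$, and is nonempty as $w\in B_E$. Moreover $\kappa$ is finite: arcs from $h$ go only to nodes $x^\pm$ with $x\in h$, and $B_V\cap h=\emptyset$. Also $|D_0|\le n_0$.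

**Lemma 7.1 (large cuts).** If Step 2 is reached with $j\ge1$ and $\kappa>M$, one can compute in polynomial time a set $\mathcal G\subseteq E$ with $|\mathcal G|<m$ such that $S\cap\mathcal G\ne\emptyset$ for every witness $(S,v)$ for $(Y,j,B)$ with $v\notin D_0$.

This is proved in Section 8. We now deduce Lemma 5.2 from it.

**Termination, size and time.** In Step 1 with $j\ge1$ we have $(|D_0|-1)/j\ge|D_0|/(4k)$ and $|D_0|>n_0$, so $|\mathcal G|<m$ by Lemma 3.1 with $a=4k$. In a recursive call from (2a), $Y$ and $j$ do not change; and if the child reaches Step 2, then its (finite) value of $\kappa$ is at least $\kappa(h,B^*\cup\{q\})$ in the same digraph, hence strictly larger than that of the parent. So along a branch of the recursion tree the consecutive calls with a fixed $j$ are (2a) calls with strictly increasing $\kappa\in\{0,\dots,M\}$, followed by at most one more call: at most $M+2$ calls. All other recursive calls decrease $j$. So a branch has at most $L=(k+1)(M+2)$ calls. Each call has at most $\max(M,m)=M$ children, so there are at most $M^L$ calls. Each call directly outputs at most $\max(M,n_0)=M$ vertices, all in $h\cap\varphi^{-1}(h)$. So $\Gamma=M^{L+1}$ works, and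 the running time is $M^Ln^{O(1)}$.

**Correctness.** By induction over the finite recursion tree, from the leaves up, we show that Enum$(Y,j,B)$ returns a set containing $v$ for every witness $(S,v)$ for $(Y,j,B)$. Let $(S,v)$ be a witness.

*Step 0.* By (w3) and (w2), $B_E\subseteq\mathcal R\not\ni h$, $B_V\cap h\subseteq R\cap h=\emptyset$, and $B_V\subseteq R\subseteq Y$. So the conditions of Step 0 do not hold.

*Step 1.* By (w3) and (F2), $D_0\setminus\{v\}\subseteq\bigcup S$. So if $|D_0|>n_0\ge2$, then $S\ne\emptyset$, $j\ge1$, and some $g\in S$ contains at least $(|D_0|-1)/j$ vertices of $D_0$. Then $g\in\mathcal G$; by (F3) and induction the call for $g$ returns $v$.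

*Case (2a).* We exhibit a walk from $h$ to $B^*$ on which every node after $h$, apart from $v^+$, is on the side of $w$. By (w1) and (w2) there is $f\in\mathcal R$ with $v\in f\ne h$. As $\varphi(v)=h$, the arcs $h\to v^+\to f$ are in $D(Y)$. From $f$ there is a walk in $D(Y)$ to $w$ that uses only nodes of $\mathcal R$ and nodes $x^\pm$ with $x\in R$. This is trivial if $f=w$. If $f\ne w$, then $f$ meets $R$, and a path in $H[Y_S]$ inside $R$ from a vertex of $f$ to a vertex of $w$ gives hyperedges $f=f_0,f_1,\dots,f_r=w$ and vertices $x_i\in f_{i-1}\cap f_i\cap R$ for $1\le i\le r$. All $f_i$ are in $\mathcal R$. If $\varphi(x_i)=\bot$, pass from $f_{i-1}$ to $f_i$ via $x_i^-,x_i^+$. Otherwise go from $f_{i-1}$ through $x_i^-$ to $\varphi(x_i)$ (if $\varphi(x_i)\ne f_{i-1}$), and then through $x_i^+$ to $f_i$ (if $f_i\ne\varphi(x_i)$). Note that $\varphi(x_i)\in\mathcal R$, as it contains $x_i\in R$.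

The whole walk leads from $h$ to $w\in B^*$, so the cut $Q^*$ meets it, and $h\notin Q^*$. If $v^+\in Q^*$, then $v$ is output. Otherwise $Q^*$ contains some $q\in\mathcal R$, or some $q=x^\pm$ with $x\in R$. Then $(S,v)$ is a witness for $(Y,j,B+q)$, and induction applies.

*Case (2b), $j=0$.* We show that there is no witness here. Since $j=0$, we have $S=\emptyset$ and $Y_S=Y\setminus\{v\}$. We claim that $\{v^-,v^+\}$ is a cut; then $\kappa\le2\le M$, contrary to (2b). It is disjoint from $B^*\cup\{h\}$, as $v\in h$ and $B_V\cap h=\emptyset$. Consider a path from $h$ to $B^*$ avoiding it. The vertices it traverses all lie in $Y_S$, and consecutive ones are equal or adjacent in $H[Y_S]$. The first one is in $h$; there is one, as the path starts with an arc from $h$. The last one is in $B_V\subseteq R$, or it lies in a member of $B_E\subseteq\mathcal R$ and hence is in $R$ by (F1). So the first one is in $h\cap R$, contradicting (w2).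

*Case (2b), $j\ge1$.* If $v\in D_0$, it is output, since $\varphi(v)=h$. Otherwise some $g\in S$ is in $\mathcal G$ by Lemma 7.1, and (F3) and induction apply to the call for $g$.

This proves Lemma 5.2, given Lemma 7.1. $\blacksquare$

## 8. Packing links along the tree

We prove Lemma 7.1. Let $Y^\circ=Y\setminus D_0$. By the definition of $D_0$ and Step 0,
$$Y^\circ\cap h\ \text{ is disjoint from }\ \textstyle\bigcup B_E\cup B_V. \tag{6}$$

**Definition (link).** A link is a sequence $P=(x_1,f_1,x_2,\dots,f_{l-1},x_l)$, $l\ge2$, with distinct $x_i\in Y^\circ$ and $x_i,x_{i+1}\in f_i\in E$, such that $x_1\in h$, $x_i\notin h$ for $i\ge2$, $x_l\in\bigcup B_E\cup B_V$, and $x_i\notin\bigcup B_E\cup B_V$ for $i<l$.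

So $f_i\ne h$ (as $x_{i+1}\in f_i$) and $f_i\notin B_E$ (as $x_i\in f_i$) for all $i$. A link is a connection from $h$ to what is known to be on the side of $w$, and $S\cup\{v\}$ must break it. How a single $g\in S$ can break many links depends on the type of vertex where it does so.

**Definition (loose, sunk, core).** Call $x_1$ loose if $\varphi(x_1)=h$. Call $x_l$ sunk if $x_l\in B_V$, and loose if $x_l\notin B_V$ and $\varphi(x_l)\in B_E$. All other vertices of $P$ are core.

These roles depend only on the vertex, not on $P$: by (6), a vertex of $Y^\circ$ can be a first vertex only if it is in $h$, a last one only if it is in $\bigcup B_E\cup B_V$, and a middle one only if it is in neither. The loose vertices are those whose owner cannot be deleted in a cut, because it is $h$ or in $B_E$. For core vertices we have: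
$$\text{if $x$ is core, then } x\notin B_V,\ \text{ and }\ \varphi(x)=\bot\ \text{ or }\ \varphi(x)\notin B_E\cup\{h\}. \tag{7}$$
To check (7), recall that $x\in\varphi(x)$ if $\varphi(x)\ne\bot$. A core first vertex has $\varphi(x)\ne h$ and is not in $\bigcup B_E\cup B_V$. A middle vertex is not in $h\cup\bigcup B_E\cup B_V$. A core last vertex is not in $h\cup B_V$, and $\varphi(x)\notin B_E$ since it is not loose.

For a link $P$ let
$$T(P)=\bigcup_{x\text{ core}}T_x\cup\{s_{f_1},\dots,s_{f_{l-1}}\}.$$
By (4), $s_{f_i}\in T_{x_i}\cap T_{x_{i+1}}$, and $x_2,\dots,x_{l-1}$ are core. So $T(P)$ is a nonempty subtree of $T$.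

**Step 1: a greedy packing.** Start with all links. At step $i$ choose a remaining link $P_i$ for which the top node $t_i$ of $T(P_i)$ is as deep as possible. Then discard all links $P$ with $t_i\in T(P)$ and all links that have a loose end which is a loose end of $P_i$. Stop after $N$ steps or when no link remains.

We claim that for $i<i'$
$$T(P_i)\cap T(P_{i'})=\emptyset,\quad\text{and all loose ends of }P_1,P_2,\dots\text{ are distinct}. \tag{8}$$
The top of $T(P_{i'})$ is not deeper than $t_i$, and $t_i\notin T(P_{i'})$. A common node $u$ would have both tops as ancestors, so $t_i$ would lie on the path from the top of $T(P_{i'})$ to $u$, which is in $T(P_{i'})$, a contradiction. The second part holds by the discarding rule, and because loose first ends are in $h$ and loose last ends are not.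

**Step 2: the packing in polynomial time.** There may be very many links, so the choice of $P_i$ needs a word. Let $t_1,\dots,t_{i-1}$ be the previous tops. For the nodes $t$ of $T$ in order of decreasing depth, let $X_t$ be the set of nodes below or equal to $t$, other than $t_1,\dots,t_{i-1}$. Admit the core-type vertices $x$ of $Y^\circ$ with $T_x\subseteq X_t$, the loose-type vertices that are not loose ends of $P_1,\dots,P_{i-1}$, all sunk-type vertices, and the hyperedges $f$ with $s_f\in X_t$. (The type of a vertex is the role it would have in a link.) In the bipartite incidence graph of the admitted objects, search for a shortest path from a vertex in $h$ to a vertex in $\bigcup B_E\cup B_V$ whose inner vertices (elements of $Y^\circ$) are outside $h\cup\bigcup B_E\cup B_V$. Such paths are exactly the remaining links with distinct hyperedges that satisfy $T(P)\subseteq X_t$. If there is any remaining link with $T(P)\subseteq X_t$, then shortcutting it at repeated hyperedges gives one with distinct hyperedges, the same two ends, and an equal or smaller $T(P)$. So at the first $t$ for which a path is found, the top of $T(P)$ is $t$ (a deeper top would have been found earlier), and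 no remaining link has a deeper top.

**Step 3: Case I, $N$ links were found.** Here we find many loose ends in one member of $S$. Let $(S,v)$ be a witness with $v\notin D_0$. As $v\in h$ and $\varphi(v)=h$, the vertex $v$ can occur in $P_i$ only as a loose first vertex, so by (8) for at most one $i$. For every other $i$, some vertex $u_i$ of $P_i$ is in $\bigcup S$. Otherwise all vertices of $P_i$ are in $Y_S$, and its last vertex is in $R$ by (w3) and (F1); as consecutive vertices are adjacent in $H[Y_S]$, its first vertex is in $R\cap h$, contradicting (w2). Also $u_i\notin B_V$, as $B_V\subseteq R$ is disjoint from $\bigcup S$; so $u_i$ is core or loose.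

Some $g\in S$ contains $u_i$ for at least $(N-1)/j$ indices. If $u_i\in g$ is core, then $s_g\in T_{u_i}\subseteq T(P_i)$, and by (8) this happens for at most one $i$. So for at least $(N-1)/j-1\ge N/(2j)$ indices (as $N\ge2j+2$) the vertex $u_i$ is a loose end of $P_i$. Let $Z$ be the set of all loose ends of $P_1,\dots,P_N$, and
$$\mathcal G=\{g\in E:|g\cap Z|\ge N/(2j)\}. \tag{9}$$
Then $S\cap\mathcal G\ne\emptyset$. Since $|Z|\le2N$, members of $\mathcal G$ contain at least $|Z|/(4k)$ vertices of $Z$. If $\mathcal G\ne\emptyset$, then $|Z|\ge N/(2k)>n_0$, so $|\mathcal G|<m$ by Lemma 3.1 with $a=4k$.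

**Step 4: Case II, the packing stopped with $n<N$ links.** Then every link $P$ satisfies $t_i\in T(P)$ for some $i\le n$, or shares a loose end with some $P_i$. We would like to cut through the bags of $t_1,\dots,t_n$ by deleting owners. The links that escape this are those that touch $t_i$ only by a hyperedge between two non-core vertices. They get their own packing argument.

A direct link at $t_i$ is a link with $l=2$, $s_{f_1}=t_i$, $x_1$ loose, and $x_2$ loose or sunk. Consider the layered digraph whose nodes are a source, a sink, and the loose first ends, the hyperedges and the loose last ends of direct links at $t_i$. Its arcs are: source $\to x_1$; $x_1\to f_1$ if $x_1\in f_1$; $f_1\to x_2$ if $x_2\in f_1$; $x_2\to$ sink; and $f_1\to$ sink if $f_1$ contains a sunk-type vertex of $Y^\circ$. Its source–sink paths correspond to direct links at $t_i$, and every direct link at $t_i$ arises. By Menger's theorem, the maximum number $\mu_i$ of direct links at $t_i$ that are disjoint in $x_1$, in $f_1$, and in loose $x_2$ equals the minimum size of a set $K_i$ of nodes (loose vertices and hyperedges of direct links) that meets all direct links at $t_i$, in the sense that it contains the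 first end, the hyperedge, or the loose last end of each. All $\mu_i$ and $K_i$ are computed in polynomial time.

**Step 5: Case IIa, some $\mu_i\ge N$.** Take $N$ such disjoint direct links, and let $Z$ be the set of their loose ends. For a witness $(S,v)$ with $v\notin D_0$, the vertex $v$ occurs in at most one of these links, as a loose first end. All others have, by the argument of Step 3, a vertex in $\bigcup S$ outside $B_V$; this vertex is a loose end, as direct links have only loose and sunk vertices. These vertices are distinct for different links. So some $g\in S$ has $|g\cap Z|\ge(N-1)/j\ge N/(2j)$. Define $\mathcal G$ by (9); it meets $S$, and $|\mathcal G|<m$ as in Step 3, since again $|Z|\le2N$.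

**Step 6: Case IIb, all $\mu_i<N$.** We show that $\kappa\le M$, so this case does not occur. Let $K$ consist of the following, for all $i\le n$:

* all $\varphi(x)$ with $x\in B_{t_i}\cap Y$, other than $h$, $\bot$ and members of $B_E$;
* $x^-,x^+$ for $x\in(B_{t_i}\cap Y)\setminus B_V$ with $\varphi(x)=\bot$;
* for the elements of $K_i$: $x^+$ for loose first ends $x$, the node $f$ for hyperedges $f$, and $y^-$ for loose last ends $y$;
* $x^+$ for the loose first end $x$ of $P_i$, and $y^-$ for the loose last end $y$ of $P_i$, if they exist;

and also of $x^-,x^+$ for $x\in D_0$. By Lemma 4.1 and $|D_0|\le n_0$, $|K|\le N(3Q+N+2)+2n_0=M$. The set $K$ is disjoint from $B^*\cup\{h\}$: the hyperedges of links are not in $B_E\cup\{h\}$, loose vertices are not in $B_V$, $D_0\subseteq h$ is disjoint from $B_V$, and for the first two items it is explicit.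

It remains to show that $K$ meets all paths. Suppose $\pi$ is a simple path from $h$ to $B^*$ in $D(Y)-K$, with only its last node in $B^*$. We first extract a link. Let $h=e_0,e_1,\dots,e_r$ be the hyperedges on $\pi$ in order, $x_i$ the vertex traversed between $e_{i-1}$ and $e_i$, and $x_{r+1}$ the one traversed after $e_r$ if $\pi$ ends in a node $x^\pm$ with $x\in B_V$. Then $x_i\in e_{i-1}\cap e_i$ (and $x_{r+1}\in e_r$). All $x_i$ are in $Y^\circ$, because $x^\pm\in K$ for $x\in D_0$. The vertex $x_1\in h$ exists, and the last traversed vertex is in $\bigcup B_E\cup B_V$. Let $a$ be the largest index with $x_a\in h$. By (6), $x_a$ is not the last traversed vertex. Let $b>a$ be the least index with $x_b\in\bigcup B_E\cup B_V$. Removing repetitions of vertices from $x_a,e_a,x_{a+1},\dots,e_{b-1},x_b$ yields a link $P$ from $x_a$ to $x_b$. All its vertices are traversed by $\pi$, and its hyperedges are on $\pi$, so not in $K$. Moreover: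

* (i) If $x\notin B_V$ is traversed and $\varphi(x)=o\ne\bot$, then $o$ is on $\pi$, so $o\notin K$. Indeed, $o$ is the only out-neighbor of $x^-$ and the only in-neighbor of $x^+$, and neither of $x^-,x^+$ is the first or the last node of $\pi$.
* (ii) If the first vertex $x$ of $P$ is loose, then $x^+$ is on $\pi$. Otherwise $x^-$ is on $\pi$; it is not the last node, as $x\in h$ is not in $B_V$, so it is followed by $\varphi(x)=h$, the first node of $\pi$, a contradiction.
* (iii) If the last vertex $y$ of $P$ is loose, then $y^-$ is on $\pi$. Otherwise $y^+$ is on $\pi$ and is preceded by $\varphi(y)\in B_E\subseteq B^*$, which is then not the last node of $\pi$, a contradiction.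

If $P$ shares a loose end with some $P_i$, then (ii) or (iii) gives a node of $\pi$ in $K$, a contradiction. Otherwise $t_i\in T(P)$ for some $i\le n$. Suppose first that a core vertex $x$ of $P$ is in $B_{t_i}$. By (7), $x\notin B_V$, and either $\varphi(x)=\bot$, so that $x^-,x^+\in K$ although $x$ is traversed; or $\varphi(x)\notin B_E\cup\{h\}$, so that $\varphi(x)\in K$, contradicting (i). Suppose now that no core vertex of $P$ is in $B_{t_i}$. Then $s_f=t_i$ for some hyperedge $f$ of $P$. As $f\subseteq B_{t_i}$, both neighbors of $f$ on $P$ are non-core. Since middle vertices are core, they are the first and the last vertex of $P$, so $l=2$, and $P$ is a direct link at $t_i$. Then $K_i$ contains its first end, its hyperedge, or its loose last end, and by (ii), by $f\in\pi$, or by (iii), some node of $\pi$ is in $K$, a contradiction.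

So $K$ is a cut and $\kappa\le|K|\le M$, contrary to the hypothesis $\kappa>M$. This proves Lemma 7.1, and with it Lemma 5.2 and Theorem 1. $\blacksquare$

## 9. Working without an input decomposition

*Proof of Theorem 2.* We add the vertices one by one and keep a decomposition of the current part. Let $V=\{v_1,\dots,v_n\}$ (in this proof $n=|V|$), $V_i=\{v_1,\dots,v_i\}$, and let $H_i$ be the hypergraph on $V_i$ whose hyperedges are the distinct nonempty traces $e\cap V_i$. Choosing one $e$ per trace, we see that the incidence graph of $H_i$ is isomorphic to a subgraph of that of $H$, so it is $K_{d,d}$-free. Also $ghw(H_i)\le ghw(H)$: intersect all bags with $V_i$ and all covering hyperedges likewise.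

For $i=1$ the one-bag decomposition has width $1\le3k$. Given a decomposition of $H_i$ of width at most $3k$, add $v_{i+1}$ to all bags. This is a tree decomposition of $H_{i+1}$: a hyperedge $e\cap V_{i+1}$ is contained in a bag, since $e\cap V_i$ is empty or contained in an old bag. Its width is at most $3k+1$: extend the covering traces $e\cap V_i$ to $e\cap V_{i+1}$, and add one hyperedge containing $v_{i+1}$. Apply Theorem 1 to $H_{i+1}$ with $p=3k+1$. On NO, $ghw(H)\ge ghw(H_{i+1})>k$, and we report this. Otherwise we get a decomposition of $H_{i+1}$ of width at most $3k$, with at most $|V_{i+1}|$ nodes by the remark after the proof of Theorem 1 in Section 5. So the input of each round has size polynomial in the size of $H$, and every round takes time $g(k,d)$ times a fixed polynomial in the size of $H$. The last round, $H_n=H$, gives the result. $\blacksquare$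

## 10. Without the intersection condition

For Theorem 3 we repeat this compression with an arbitrary hypothetical algorithm in place of Theorem 1. Nothing bounds the number of nodes in its output, and outputs are fed back as inputs, so we first bring decompositions to a bounded size.

**Lemma 10.1.** A tree decomposition of $H$ can be transformed in polynomial time into one with at most $|V|$ nodes, whose bags are bags of the given one.

*Proof.* As long as there is an edge $tt'$ of the tree with $B_t\subseteq B_{t'}$, contract it into one node with bag $B_{t'}$. This keeps all conditions of a tree decomposition. At the end no bag is contained in the bag of a neighbor. Root the tree. Each non-root node $t$ has a vertex in $B_t$ that is not in the bag of its parent; the top node of this vertex is $t$. The root bag is nonempty: if the root has a neighbor, an empty root bag would be contained in the neighbor's bag; if not, the root bag is $V\ne\emptyset$. A vertex of the root bag has the root as its top. So every node is the top node of some vertex, and there are at most $|V|$ nodes. $\blacksquare$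

*Proof of Theorem 3.* We use the theorem of Karthik C. S., Laekhanukar and Manurangsi (*On the parameterized complexity of approximating dominating set*, J. ACM 66 (2019)): if $\mathrm{FPT}\ne\mathrm{W[1]}$, then for no computable $F$ is there an fpt algorithm (parameter $k$) that distinguishes graphs with domination number $\gamma(G)\le k$ from those with $\gamma(G)>F(k)\cdot k$. Assume $\mathrm{FPT}\neq\mathrm{W[1]}$, and suppose that $f$, $c$ and an algorithm $\mathcal A$ as in the question exist for the class of all hypergraphs.

**Step 1: removing the input decomposition.** First, $c\ge1$. Since $f(1)>c>0$ is an integer, the one-bag decomposition of a one-vertex hypergraph, of width $1$, is an admissible input for $k=1$. As its $ghw$ is $1$, $\mathcal A$ may not answer NO and must output a decomposition of width at most $c$; every such decomposition has width at least $1$. Further, $f(k)\ge\lfloor ck\rfloor+1$, since $f(k)$ is an integer larger than $ck$.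

Now take $H_1,\dots,H_n$ as in Section 9. For $H_1$ the one-bag decomposition has width $1\le ck$. Given a decomposition of $H_i$ of width at most $ck$, hence at most $\lfloor ck\rfloor$, with at most $|V_i|$ nodes, add $v_{i+1}$ to all bags. This is a tree decomposition of $H_{i+1}$ of width at most $\lfloor ck\rfloor+1\le f(k)$. Apply $\mathcal A$. On NO, $ghw(H)\ge ghw(H_{i+1})>k$. Otherwise apply Lemma 10.1 to the output, which does not increase the width, and continue with at most $|V_{i+1}|$ nodes. The input of $\mathcal A$ in every round has size polynomial in the size of $H$ and of $k$, so each output, and thus each application of Lemma 10.1, is within fpt time as well. We obtain an fpt algorithm that for every hypergraph outputs a decomposition of width at most $ck$ or correctly reports $ghw>k$.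

**Step 2: encoding domination.** Given a graph $G$ and $k$, where we may assume $k\le|V(G)|$, let $r=2\lceil ck\rceil+2$. Let $H_G$ have vertex set $V(G)\times[r]$ and as hyperedges the sets $N[u]\times[r]$, $u\in V(G)$, where $N[u]$ is the closed neighborhood, and all two-element sets. All vertices are pairwise adjacent, so in every tree decomposition their subtrees pairwise intersect. By the Helly property of subtrees some bag contains all vertices. Hence $ghw(H_G)=\rho(V(H_G))$.

If $\gamma(G)\le k$, a dominating set of size at most $k$ gives a cover, so $ghw(H_G)\le k$. Conversely, suppose $\rho(V(H_G))\le ck$, and consider the $u$'s whose sets $N[u]\times[r]$ are used in a cover of size at most $ck$. If they did not dominate some vertex $x$, the $r$ copies of $x$ would be covered by at most $ck$ two-element sets, so $r\le2ck$, which is false. So $\gamma(G)\le ck$.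

**Step 3: conclusion.** Run the algorithm of Step 1 on $H_G$, whose size is polynomial in that of $G$. If it outputs a decomposition of width at most $ck$, then $\gamma(G)\le ck\le\lceil c\rceil k$; if it reports $ghw(H_G)>k$, then $\gamma(G)>k$. So it distinguishes $\gamma(G)\le k$ from $\gamma(G)>\lceil c\rceil k$ in fpt time, which contradicts the theorem quoted above with the constant function $F=\lceil c\rceil$. $\blacksquare$
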